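\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Ideals in $C^*$-algebras with strictly decreasing\\ iterated commutator spaces}


\begin{abstract}
We construct a two-sided, non-closed ideal $I$ in a separable unital type~I $C^*$-algebra $A$ such that $[A,[A,I]]\neq[A,I]$, and such that all further iterated commutator spaces $[A,[A,\dots,[A,I]]]$ decrease strictly as well. This answers a question of Thiel. The mechanism is algebraic: modulo a smaller operator ideal, bracketing with $A$ becomes multiplication by the kernel $\Delta$ of the product map $C(X)\odot C(X)\to C(X)$, and $\Delta\neq\Delta^2$ when $X$ is infinite. For separable unital essential extensions of $C(X)$ by the compact operators, that is, for separable algebras $A$ with $1\in A$, $K(H)\subseteq A\subseteq B(H)$ and $A/K(H)\cong C(X)$, we show that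 such ideals exist exactly when $X$ is infinite. On the positive side, $[A,[A,I]]=[A,I]$ for every two-sided ideal $I$ of a unital $C^*$-algebra $A$ without characters.
\end{abstract}

\section{The question and the answer}

Let $A$ be a $C^*$-algebra. For $a,b\in A$ write $[a,b]=ab-ba$, and for linear subspaces $M,N\subseteq A$ let $[M,N]$ and $MN$ be the linear spans of all $[x,y]$ and of all $xy$, respectively, with $x\in M$, $y\in N$. Two-sided ideals are not required to be closed.

If $I\subseteq A$ is a two-sided ideal, a linear functional $\tau$ on $I$ is a trace, meaning $\tau(ax)=\tau(xa)$ for $a\in A$ and $x\in I$, exactly when it vanishes on $[A,I]$. Since $[A,I]\subseteq I$, bracketing once more gives a space $[A,[A,I]]\subseteq[A,I]$. Thiel \cite{Thiel} asks whether this inclusion can be strict: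
\begin{quote}
\emph{Is there a two-sided ideal $I$ in a $C^*$-algebra $A$ with $[A,[A,I]]\neq[A,I]$?}
\end{quote}

The simplest cases suggest that the answer is no. If $A$ is commutative, both spaces are zero. If $A=I=M_n(\mathbb C)$, then $[A,I]$ is spanned by the matrix units $e_{ij}$ and the differences $e_{ii}-e_{jj}$, $i\ne j$, and $e_{ij}=[e_{ii},e_{ij}]$ and $e_{ii}-e_{jj}=[e_{ij},e_{ji}]$ are brackets of elements of $A$ with elements of $[A,I]$. A finite-dimensional $C^*$-algebra is a direct sum of matrix algebras, its ideals are sums of some of the blocks, and brackets are computed block by block; so equality holds for all of these. Theorem~\ref{thm:positive} below adds all unital algebras without characters. Nevertheless, ideals with $[A,[A,I]]\ne[A,I]$ exist.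

\subsection*{The idea in a model}

Drop the $C^*$-condition for a moment. Let $R$ be a commutative unital complex algebra, $N$ a unital $R$-$R$-bimodule on which the scalars act in the same way from both sides, and $B=R\oplus N$ the algebra in which $N$ is an ideal with $N\cdot N=0$. View $N$ as a module over the algebraic tensor product $R\odot R$ by $(f\otimes g)\cdot n=fng$. For $f\in R$ and $n\in N$,
\[
[f,n]=fn-nf=(f\otimes1-1\otimes f)\cdot n .
\]
The elements $f\otimes1-1\otimes f$ generate the ideal $\Delta=\ker(R\odot R\to R)$, the kernel of multiplication (Lemma~\ref{lem:generators}). So $[B,N]=\Delta N$ and $[B,[B,N]]=\Delta^2N$. For the free bimodule $N=R\odot R$ these are $\Delta$ and $\Delta^2$.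

Take $R=\mathbb C[t]$. Then $R\odot R=\mathbb C[s,t]$, the ideal $\Delta$ is $(s-t)$, and $\Delta^2=((s-t)^2)$ is strictly smaller. Concretely, if $x=1\in N=\mathbb C[s,t]$, then $[t,x]=s-t$ lies in $[B,N]$ but not in $[B,[B,N]]$.

To carry this into a $C^*$-algebra one has to overcome two difficulties.

\emph{The bimodule.} A $C^*$-algebra has no nonzero ideal $N$ with $N^2=0$: for $n\in N$ we have $nn^*\in N$, so $(nn^*)^2=0$ and $n=0$. Quotients by closed ideals are again $C^*$-algebras, so the bimodule can appear only as a quotient $I/L$ with $L$ not closed. We take $A$ to be an extension of $R=C(X)$ by the compact operators and $L$ to be an ideal of compact operators defined by the decay of singular values. We then look for one operator $x$ whose class generates a free bimodule modulo $L$.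

\emph{The algebra.} The ring $C(X)$ is far from a polynomial ring. Suppose we completed $R\odot R$ to $C(X\times X)$. Then $\Delta$ would be replaced by the ideal $J$ of functions vanishing on the diagonal, and $J=J^2$, because $G=|G|^{1/2}\cdot(G|G|^{-1/2})$ (the second factor being $0$ where $G=0$). So nothing can be seen after completion, and we must work with the algebraic tensor product, where $\Delta\ne\Delta^2$ will follow from the existence of nonzero derivations of $C(X)$ into a large field.

\subsection*{Results}

Throughout, vector spaces are complex, $\odot$ is the algebraic tensor product, $H$ is a separable infinite-dimensional Hilbert space, and $K=K(H)$. For a two-sided ideal $I\subseteq A$ put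
\[
I_0=I,\qquad I_{m+1}=[A,I_m]\quad(m\ge0).
\]
By induction $I_{m+1}\subseteq I_m$. For $m\ge1$ these are in general only linear subspaces.

\begin{theorem}\label{thm:main}
There are a separable unital $C^*$-algebra $A\subseteq B(H)$ of type~I and a two-sided ideal $I\subseteq K(H)\subseteq A$ with $[A,[A,I]]\neq[A,I]$. Moreover $I_0\supsetneq I_1\supsetneq I_2\supsetneq\cdots$, and all quotients $I_m/I_{m+1}$ are infinite-dimensional.
\end{theorem}

The algebra is explicit and has $A/K\cong C([0,1])$. The next theorem says which algebras of this kind have such ideals.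

\begin{theorem}\label{thm:dichotomy}
Let $A$ be a separable $C^*$-algebra with $1\in A$, $K(H)\subseteq A\subseteq B(H)$ and $A/K(H)\cong C(X)$ commutative. The following are equivalent:
\begin{enumerate}
\item[(a)] $[A,[A,I]]=[A,I]$ for all two-sided ideals $I\subseteq A$;
\item[(b)] $X$ is finite.
\end{enumerate}
If $X$ is infinite, there is a principal ideal $I\subseteq K(H)$ of $A$ such that
\[
I_m/I_{m+1}\cong\Delta^m/\Delta^{m+1}\quad\text{for all }m\ge0,\qquad \Delta=\ker\bigl(C(X)\odot C(X)\to C(X)\bigr),
\]
and all these quotients are infinite-dimensional. In particular $[A,I]/[A,[A,I]]\cong\Delta/\Delta^2$, the module $\Omega^1_{C(X)/\mathbb C}$ of algebraic K\"ahler differentials.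
\end{theorem}

For example, the Toeplitz algebra satisfies $A/K\cong C(S^1)$ by Coburn's theorem, so it contains ideals with $[A,[A,I]]\neq[A,I]$.

\begin{theorem}\label{thm:positive}
Let $A$ be a unital $C^*$-algebra and let $C_3$ be the (algebraic) two-sided ideal generated by $[A,[A,A]]$. For every two-sided ideal $I\subseteq A$,
\[
[A,C_3I]\subseteq[A,[A,I]],\qquad [C_3,I]\subseteq[A,[A,I]].
\]
If $A$ has no characters, then $C_3=A$; hence $[A,[A,I]]=[A,I]$ for every two-sided ideal $I\subseteq A$.
\end{theorem}

Theorem~\ref{thm:positive} explains why one looks at algebras with a commutative quotient: modulo $[A,[A,I]]$, a commutator $[a,x]$ with $a\in A$ and $x\in I$ depends only on $a$ modulo $C_3$ and on $x$ modulo $C_3I$, and a unital algebra in which equality fails must have a character.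

\begin{remark}\label{rem:essential}
The hypothesis $K(H)\subseteq A\subseteq B(H)$ in Theorem~\ref{thm:dichotomy} says that $K(H)$ is an essential ideal, and it cannot be dropped. Let $A=(K+\mathbb C1)\oplus C([0,1])$. Then $A/(K\oplus0)\cong C(X)$ with $X$ the infinite space $\{\mathrm{pt}\}\sqcup[0,1]$. Every ideal of $A$ splits as $I'\oplus I''$, and $[A,I'\oplus I'']=[K+\mathbb C1,I']\oplus0$. Since $(K+\mathbb C1)/K\cong\mathbb C$, (b)$\Rightarrow$(a) of the theorem, applied to $K+\mathbb C1$, gives $[A,[A,I]]=[A,I]$ for every ideal $I$ of $A$.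
\end{remark}

Section~\ref{sec:delta} treats $\Delta\ne\Delta^2$, Section~\ref{sec:L} the operator ideal $L$, and Section~\ref{sec:answer} combines them to prove Theorem~\ref{thm:main}. Sections~\ref{sec:general} and \ref{sec:tree} handle general essential extensions and compute the quotients exactly. Section~\ref{sec:positive} contains the positive results.

\section{The powers of $\Delta$}\label{sec:delta}

Let $X$ be a compact Hausdorff space, $R=C(X)$, and let $\nabla:R\odot R\to R$, $\nabla(f\otimes g)=fg$, with kernel $\Delta$. Powers of $\Delta$ are powers of ideals, and $\Delta^0=R\odot R$.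

\begin{lemma}\label{lem:generators}
As an ideal of $R\odot R$, $\Delta$ is generated by the elements $f\otimes1-1\otimes f$, $f\in R$.
\end{lemma}

\begin{proof}
These elements lie in $\Delta$. If $\sum f_ig_i=0$, then $\sum f_i\otimes g_i=\sum(f_i\otimes1-1\otimes f_i)(1\otimes g_i)$, because the terms subtracted on the right add up to $1\otimes\sum f_ig_i=0$. The argument works for every commutative unital algebra $R$.
\end{proof}

If $X$ is finite, $R=\mathbb C^n$ with minimal idempotents $e_1,\dots,e_n$, then $\Delta$ is spanned by the idempotents $e_i\otimes e_j$ with $i\ne j$, so $\Delta=\Delta^2$. We now show that this fails as soon as $X$ carries a continuous function with infinite range.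

\subsection*{First order: derivations detect $\Delta/\Delta^2$}

Let $\delta:R\to N$ be a linear derivation into a unital $R$-module, $\delta(fg)=f\delta(g)+g\delta(f)$, and define a linear map $\tilde\delta:R\odot R\to N$ by $\tilde\delta(f\otimes g)=f\delta(g)$. Expanding $\delta(gg')$ in $\tilde\delta(ff'\otimes gg')$ gives
\begin{equation}\label{eq:firstorder}
\tilde\delta(uv)=\nabla(u)\tilde\delta(v)+\nabla(v)\tilde\delta(u)\qquad(u,v\in R\odot R),
\end{equation}
so $\tilde\delta$ vanishes on $\Delta^2$. On the other hand $\tilde\delta(1\otimes h-h\otimes1)=\delta(h)$, since $\delta(1)=0$. Thus $\Delta\ne\Delta^2$ as soon as some derivation satisfies $\delta(h)\neq0$.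

The obvious candidates do not exist. If $N=\mathbb C$ with $R$ acting by evaluation at a point $p$, then $\delta=0$: write $f-f(p)=g_1g_2$ with $g_1=|f-f(p)|^{1/2}$ and $g_2$ continuous and vanishing at $p$, and get $\delta(f)=g_1(p)\delta(g_2)+g_2(p)\delta(g_1)=0$. So instead of a maximal ideal of $C(X)$ we use a non-maximal prime ideal, whose residue field is larger than $\mathbb C$.

\begin{lemma}\label{lem:derivation}
Let $h\in R$ have infinite range. There are a field $F\supseteq\mathbb C$, a unital $\mathbb C$-algebra homomorphism $\theta:R\to F$ such that $\theta(h)$ is transcendental over $\mathbb C$, and a $\mathbb C$-linear derivation $\partial:F\to F$ with $\partial\theta(h)=1$.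
\end{lemma}

\begin{proof}
Let $S=\{p(h):0\ne p\in\mathbb C[T]\}$. This set is multiplicatively closed. Also $0\notin S$, because $p(h)=0$ would force the range of $h$ into the finite set of roots of $p$. An ideal of $R$ that is maximal among the ideals disjoint from $S$ exists by Zorn's lemma and is a prime ideal $P$. Let $F$ be the field of fractions of $R/P$ and $\theta:R\to F$ the canonical homomorphism. For $p\neq0$ we have $p(\theta(h))=\theta(p(h))\ne0$ since $p(h)\notin P$, so $\theta(h)$ is transcendental over $\mathbb C$. In characteristic $0$ a derivation extends along every field extension (choose its values on a transcendence basis arbitrarily, then extend uniquely to the algebraic, hence separable, remainder); see \cite[Ch.~VIII, \S5]{Lang}. Extend $d/d\theta(h)$ from $\mathbb C(\theta(h))$ to $F$. The extension $\partial$ vanishes on $\mathbb C$, so it is $\mathbb C$-linear.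
\end{proof}

Thus $\delta=\partial\circ\theta:R\to F$ is a derivation with $\delta(h)=1$, and \eqref{eq:firstorder} yields
\begin{equation}\label{eq:hnotin}
h\otimes1-1\otimes h\notin\Delta^2\qquad\text{whenever $h$ has infinite range.}
\end{equation}
This is all that is needed for the bare inequality $[A,[A,I]]\ne[A,I]$. For the higher powers we replace the derivation by its Taylor series.

\begin{proposition}\label{prop:powers}
If $R=C(X)$ contains a function $h$ with infinite range, then $\Delta^m/\Delta^{m+1}$ is infinite-dimensional for every $m\ge0$.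
\end{proposition}

\begin{proof}
Let $F,\theta,\partial$ be as in Lemma~\ref{lem:derivation}. By the Leibniz rule for $\partial^n$,
\[
E(u)=\sum_{n\ge0}\frac{\varepsilon^n}{n!}\,\partial^n(u)
\]
is a ring homomorphism $F\to F[[\varepsilon]]$; it is $\mathbb C$-linear, and $E(\theta(h))=\theta(h)+\varepsilon$. Hence $\Psi(f\otimes g)=\theta(f)\,E(\theta(g))$ defines an algebra homomorphism $\Psi:R\odot R\to F[[\varepsilon]]$. Since $\Psi(f\otimes1-1\otimes f)=\theta(f)-E(\theta(f))\in\varepsilon F[[\varepsilon]]$, Lemma~\ref{lem:generators} gives $\Psi(\Delta)\subseteq\varepsilon F[[\varepsilon]]$, and therefore $\Psi(\Delta^m)\subseteq\varepsilon^mF[[\varepsilon]]$ for all $m$.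

So the map ``coefficient of $\varepsilon^m$ in $\Psi$'', restricted to $\Delta^m$, kills $\Delta^{m+1}$. For every polynomial $p$,
\[
\Psi\bigl((p(h)\otimes1)(1\otimes h-h\otimes1)^m\bigr)=p(\theta(h))\,\varepsilon^m ,
\]
so the range of this map contains $\mathbb C[\theta(h)]$, which is infinite-dimensional because $\theta(h)$ is transcendental.
\end{proof}

\section{The operator ideal $L$}\label{sec:L}

For vectors $\xi,\eta$ let $\xi\eta^*$ be the operator $\zeta\mapsto\langle\zeta,\eta\rangle\xi$. Then $a(\xi\eta^*)b=(a\xi)(b^*\eta)^*$. The singular values of a compact operator $y$, possibly between different Hilbert spaces, are $s_1(y)\ge s_2(y)\ge\cdots$. They satisfy $s_n(y^*)=s_n(y)$ and the standard inequalities (Gohberg--Krein)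
\begin{equation}\label{eq:gk}
\begin{gathered}
s_{m+n-1}(y+z)\le s_m(y)+s_n(z),\qquad s_{m+n-1}(yz)\le s_m(y)\,s_n(z),\\
s_n(byc)\le\|b\|\,s_n(y)\,\|c\|.
\end{gathered}
\end{equation}

\begin{definition}
A compact operator $y$ is \emph{of class $L$} if $n^{1/2}s_n(y)\to0$. The set of operators of class $L$ on $H$ is denoted by $L$.
\end{definition}

Sums of operators of class $L$ are of class $L$: by \eqref{eq:gk}, $s_{2n}(y+z)\le s_{2n-1}(y+z)\le s_n(y)+s_n(z)=o(n^{-1/2})$. Adjoints and products with bounded operators on either side remain in the class. In particular $L\subseteq K$ is a two-sided ideal of $B(H)$.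

We use $L$ because an operator with singular values exactly $n^{-1/2}$ lies just outside it, and multiplying such an operator by a compact one pushes it inside.

\begin{lemma}\label{lem:KxK}
\begin{enumerate}
\item[(i)] If $S$ is compact with $s_n(S)\le n^{-1/2}$ for all $n$ and $\kappa$ is compact, then $\kappa S$ and $S\kappa$ are of class $L$ whenever these products are defined.
\item[(ii)] Let $(\xi_k)$ and $(\eta_k)$ be orthonormal sequences in $H$ and $x=\sum_kk^{-1/2}\xi_k\eta_k^*$. Then $Kx\subseteq L$, $xK\subseteq L$, and every $y\in L$ has the form $k_1xk_2$ with $k_1,k_2\in K$.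
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:gk}, $s_{2n}(\kappa S)\le s_{2n-1}(\kappa S)\le s_n(\kappa)n^{-1/2}=o(n^{-1/2})$, and the same bound holds for $S\kappa$.

(ii) Since $s_n(x)=n^{-1/2}$, the inclusions follow from (i). Let $y=\sum_ns_n(y)u_nv_n^*\in L$ be a Schmidt decomposition, with $(u_n)$ and $(v_n)$ orthonormal, and put $\delta_n=n^{1/2}s_n(y)\to0$. The operators $k_1=\sum\delta_n^{1/2}u_n\xi_n^*$ and $k_2=\sum\delta_n^{1/2}\eta_nv_n^*$ are compact, and $k_1xk_2=\sum\delta_nn^{-1/2}u_nv_n^*=y$.
\end{proof}

\section{A free bimodule modulo $L$, and the counterexample}\label{sec:answer}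

Let $A$ be a $C^*$-algebra with $1\in A$, $K\subseteq A\subseteq B(H)$ and $A/K\cong R=C(X)$, where $X$ is compact and metrizable. Points of $X$ are regarded as characters of $A$ vanishing on $K$: if $a\in A$ has image $f\in R$ and $\lambda\in X$, then $\lambda(a)=f(\lambda)$.

We seek an operator $x$ on which left multiplication by $a$ and right multiplication by $b$ act, modulo $L$, like functions of two independent variables. So we arrange that passing from $x=\sum k^{-1/2}\xi_k\eta_k^*$ to $axb$ puts weights $\lambda_k(a)\mu_k(b)$ on the terms, where the pairs $(\lambda_k,\mu_k)$ are dense in $X\times X$. Moreover we let each pair recur so often that the part of $x$ belonging to it still fails to lie in $L$; then a nonzero value of a function at that pair is visible modulo $L$. Recurrence along an arithmetic progression of indices suffices.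

Fix a dense sequence $(p_m,q_m)_{m\ge1}$ in $X\times X$. The sets
\[
N_m=\{(2j-1)2^{m-1}:j\ge1\},\qquad m\ge1,
\]
partition the positive integers. Put $\lambda_k=p_m$ and $\mu_k=q_m$ for $k\in N_m$.

\begin{definition}
Orthonormal sequences $(\xi_k)$ and $(\eta_k)$ in $H$ are \emph{adapted} to $A$ (and to the chosen dense sequence) if the operator $x=\sum_kk^{-1/2}\xi_k\eta_k^*$ satisfies
\begin{equation}\label{eq:adapted}
axb-\sum_kk^{-1/2}\lambda_k(a)\,\mu_k(b)\,\xi_k\eta_k^*\in L\qquad\text{for all }a,b\in A.
\end{equation}
\end{definition}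

\begin{proposition}\label{prop:bimodule}
Let $(\xi_k)$, $(\eta_k)$ be adapted, let $x$ be as above, and let $I=\operatorname{span}AxA$. Then:
\begin{enumerate}
\item[(i)] $I$ is a two-sided ideal of $A$ with $L\subseteq I\subseteq K$ and $KI+IK\subseteq L$. Consequently $I/L$ is an $R$-$R$-bimodule via $A/K\cong R$.
\item[(ii)] There is an isomorphism of $R$-$R$-bimodules $\Phi:R\odot R\to I/L$ with $\Phi(f\otimes g)=axb+L$ for all lifts $a,b\in A$ of $f,g\in R$.
\item[(iii)] Let $q:I\to R\odot R$ be the quotient map $I\to I/L$ followed by $\Phi^{-1}$. Then $q(I_m)=\Delta^m$ for all $m\ge0$.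
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Clearly $I$ is an ideal contained in $K$, and $L\subseteq KxK\subseteq I$ by Lemma~\ref{lem:KxK}. Since $KA\subseteq K$, the same lemma gives $KI\subseteq\operatorname{span}KxA\subseteq L$, and likewise $IK\subseteq\operatorname{span}AxK\subseteq L$. So $K$ acts as zero on both sides of $I/L$.

(ii) Changing $a$ and $b$ by elements of $K$ changes $axb$ by an element of $\operatorname{span}(KxA+AxK)\subseteq L$, so $\Phi$ is well defined. It is a bimodule map, and it is surjective by the definition of $I$.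

For injectivity let $F=\sum_if_i\otimes g_i\in\ker\Phi$, and regard $F$ also as the function $\sum_if_i(s)g_i(t)$ on $X\times X$. By \eqref{eq:adapted},
\[
y=\sum_kk^{-1/2}F(\lambda_k,\mu_k)\,\xi_k\eta_k^*\in L .
\]
Suppose the function $F$ is not zero. By density and continuity, $\gamma=F(p_m,q_m)\neq0$ for some $m$. Compress $y$ by the projections onto the closed spans of $\{\xi_k:k\in N_m\}$ (on the left) and $\{\eta_k:k\in N_m\}$ (on the right). The result is $y'=\gamma\sum_{k\in N_m}k^{-1/2}\xi_k\eta_k^*$, and
\[
s_j(y)\ge s_j(y')=|\gamma|\bigl((2j-1)2^{m-1}\bigr)^{-1/2}\ge|\gamma|\,2^{-m/2}j^{-1/2}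
\]
for all $j$, contradicting $y\in L$. So $F$ vanishes as a function. Then $F=0$ in $R\odot R$: we may take the $g_i$ linearly independent, and for each $s$ the relation $\sum_if_i(s)g_i=0$ forces all $f_i(s)=0$.

(iii) If $a\in A$ has image $f\in R$ and $n\in I$, then $q([a,n])=(f\otimes1-1\otimes f)\,q(n)$, because $q$ is a bimodule map. Hence for every subspace $N\subseteq I$,
\[
q([A,N])=\operatorname{span}\{(f\otimes1-1\otimes f)\,q(n):f\in R,\ n\in N\}.
\]
If $q(N)=\Delta^m$, which is an ideal, then the right-hand side is $\Delta\cdot\Delta^m=\Delta^{m+1}$ by Lemma~\ref{lem:generators}. Since $q(I_0)=R\odot R=\Delta^0$, the claim follows by induction.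
\end{proof}

\begin{corollary}\label{cor:strict}
In the situation of Proposition~\ref{prop:bimodule} assume that $X$ is infinite. Then all inclusions $I_{m+1}\subseteq I_m$ are strict, and all quotients $I_m/I_{m+1}$ are infinite-dimensional.
\end{corollary}

\begin{proof}
By (iii), $q$ induces a surjection $I_m/I_{m+1}\to\Delta^m/\Delta^{m+1}$. An infinite compact metrizable space has a non-isolated point $p$, since otherwise it would be discrete and compact, hence finite. The distance to $p$ is a continuous function that takes infinitely many values. So Proposition~\ref{prop:powers} applies.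
\end{proof}

\subsection*{The explicit algebra}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $X=[0,1]$ and $R=C([0,1])$. Let $H$ have orthonormal basis $\{\xi_k\}_{k\ge1}\cup\{\eta_k\}_{k\ge1}$, and with $\lambda_k,\mu_k\in[0,1]$ as above define a unital $*$-homomorphism $\pi:R\to B(H)$ by
\[
\pi(f)\xi_k=f(\lambda_k)\xi_k,\qquad\pi(f)\eta_k=f(\mu_k)\eta_k .
\]
Put $A=\pi(R)+K$. This is a $C^*$-algebra, as the sum of a $C^*$-subalgebra of $B(H)$ and the closed ideal $K$ of $B(H)$. It is separable and unital. If $\pi(f)\in K$, then $f(p_m)=0$ for all $m$, since $f(p_m)$ is an eigenvalue of $\pi(f)$ of infinite multiplicity. As $(p_m)$ is dense, $f=0$. Hence $\pi$ induces an isomorphism $R\cong A/K$, and $A$ is of type~I as an extension of a commutative algebra by $K$.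

The sequences $(\xi_k)$, $(\eta_k)$ are adapted. Indeed, for $a=\pi(f)+\kappa$ and $b=\pi(g)+\kappa'$ with $\kappa,\kappa'\in K$,
\[
axb=\pi(f)x\pi(g)+\pi(f)x\kappa'+\kappa xb,\qquad
\pi(f)x\pi(g)=\sum_kk^{-1/2}f(\lambda_k)g(\mu_k)\,\xi_k\eta_k^* ,
\]
and the two remaining terms lie in $L$ by Lemma~\ref{lem:KxK}. So Corollary~\ref{cor:strict} applies to $I=\operatorname{span}AxA$ and gives all assertions of Theorem~\ref{thm:main}.
\end{proof}

A specific element can be named. Let $t\in R$ be the coordinate function. Since $q(x)=1\otimes1$,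
\[
q([\pi(t),x])=t\otimes1-1\otimes t\notin\Delta^2=q([A,[A,I]])
\]
by \eqref{eq:hnotin}, so $[\pi(t),x]\in[A,I]\setminus[A,[A,I]]$, as in the polynomial model.

\section{All essential extensions with infinite $X$}\label{sec:general}

Now let $A$ be any algebra as in Theorem~\ref{thm:dichotomy}. Since $A$ is separable, so is $C(X)$; hence $X$ is metrizable and $X\times X$ contains a dense sequence. To use Section~\ref{sec:answer} we need adapted sequences. In the explicit algebra $\xi_k$ and $\eta_k$ were exact joint eigenvectors of $\pi(R)$. In general there need not be any eigenvectors, but approximate ones suffice, because compact errors disappear modulo $L$.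

\begin{lemma}\label{lem:approx}
Let $\chi\in X$, let $G\subseteq A$ be finite, $\epsilon>0$, and let $E_0\subseteq H$ be a finite-dimensional subspace. There is a unit vector $\xi\perp E_0$ with $\|(a-\chi(a))\xi\|<\epsilon$ for all $a\in G$.
\end{lemma}

\begin{proof}
Let $b=\sum_{a\in G}(a-\chi(a))^*(a-\chi(a))\in A$. Since $\chi(b)=0$, the image of $b$ in $A/K\cong C(X)$ vanishes at $\chi$ and is not invertible. By spectral permanence for the unital inclusion $A/K\subseteq B(H)/K$, it is not invertible in $B(H)/K$ either. Let $p=1_{[0,\epsilon^2)}(b)$ be the spectral projection. Then $b+p\ge\min(\epsilon^2,1)$ is invertible. If $p$ had finite rank, $b$ would be invertible modulo $K$, a contradiction. So $pH$ is infinite-dimensional and contains a unit vector $\xi\perp E_0$. For $a\in G$ we get $\|(a-\chi(a))\xi\|^2\le\langle b\xi,\xi\rangle<\epsilon^2$.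
\end{proof}

\begin{proposition}\label{prop:adapted}
Every algebra $A$ as in Theorem~\ref{thm:dichotomy} has adapted sequences.
\end{proposition}

\begin{proof}
Let $(a_j)_{j\ge1}$ be dense in $A$. By Lemma~\ref{lem:approx} we can choose inductively an orthonormal system $\xi_1,\eta_1,\xi_2,\eta_2,\dots$ with
\[
\|(a_j-\lambda_k(a_j))\xi_k\|\le2^{-k},\qquad\|(a_j-\mu_k(a_j))\eta_k\|\le2^{-k}\qquad(j\le k).
\]
Let $V,W:\ell^2\to H$ be the isometries with $V\delta_k=\xi_k$ and $W\delta_k=\eta_k$, where $(\delta_k)$ is the standard basis. For $a\in A$ define diagonal operators on $\ell^2$ by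
\[
\Lambda(a)=\operatorname{diag}(\lambda_k(a)),\qquad\Gamma(a)=\operatorname{diag}(\mu_k(a)),\qquad S=\operatorname{diag}(k^{-1/2}).
\]
Then $x=\sum_kk^{-1/2}\xi_k\eta_k^*=VSW^*$.

The operator $aV-V\Lambda(a)$ sends $\delta_k$ to $(a-\lambda_k(a))\xi_k$. For $a=a_j$ these vectors have norm at most $2^{-k}$ once $k\ge j$, so the operator is Hilbert--Schmidt. Since $aV-V\Lambda(a)$ depends linearly on $a$ and has norm at most $2\|a\|$, it is compact for all $a\in A$. In the same way $aW-W\Gamma(a)$ is compact for all $a\in A$. Applying this to $a=b^*$ and taking adjoints shows that $W^*b-\Gamma(b)W^*$ is compact for all $b\in A$.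

Now write $aV=V\Lambda(a)+\kappa$ and $W^*b=\Gamma(b)W^*+\kappa'$ with $\kappa,\kappa'$ compact. Then
\[
axb=aV\,S\,W^*b=V\Lambda(a)S\Gamma(b)W^*+\kappa S\,\Gamma(b)W^*+V\Lambda(a)\,S\kappa'+\kappa S\kappa' .
\]
The last three terms are in $L$ by Lemma~\ref{lem:KxK}(i), and the first is $\sum_kk^{-1/2}\lambda_k(a)\mu_k(b)\,\xi_k\eta_k^*$.
\end{proof}

Corollary~\ref{cor:strict} now proves (a)$\Rightarrow$(b) of Theorem~\ref{thm:dichotomy}: if $X$ is infinite, then $I=\operatorname{span}AxA$ has $[A,[A,I]]\ne[A,I]$. The ideal is principal and contained in $K$.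

\section{The exact quotients: $L=[K,L]$}\label{sec:tree}

So far we only know that $I_m/I_{m+1}$ maps onto $\Delta^m/\Delta^{m+1}$. The kernel of $q$ is $L$, so the map is an isomorphism once $L\subseteq I_m$ for all $m$. This follows if commutators do not shrink $L$:

\begin{proposition}\label{prop:LKL}
$L=[K,L]$.
\end{proposition}

\begin{proof}[Proof of the isomorphism in Theorem~\ref{thm:dichotomy}, given Proposition~\ref{prop:LKL}]
Let $X$ be infinite and let $I=\operatorname{span}AxA$, with $x$ from Proposition~\ref{prop:adapted}. We have $L\subseteq I_0$, and if $L\subseteq I_m$, then $L=[K,L]\subseteq[A,I_m]=I_{m+1}$. So $L\subseteq I_m$ for all $m$. By Proposition~\ref{prop:bimodule}(iii), $q$ induces isomorphisms $I_m/L\cong\Delta^m$, and hence $I_m/I_{m+1}\cong\Delta^m/\Delta^{m+1}$. These are infinite-dimensional by Corollary~\ref{cor:strict}. For $m=1$ recall that $\Omega^1_{R/\mathbb C}=\Delta/\Delta^2$, with $df$ the class of $1\otimes f-f\otimes1$.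
\end{proof}

The argument applies equally to the algebra constructed in Section~\ref{sec:answer}.

To prove Proposition~\ref{prop:LKL} we describe $L$ by counting. For a compact operator $y$ and $\lambda>0$ put $N_y(\lambda)=\#\{n:s_n(y)>\lambda\}$.

\begin{lemma}\label{lem:counting}
\begin{enumerate}
\item[(i)] A compact operator $y$ is of class $L$ if and only if $\lambda^2N_y(\lambda)\to0$ as $\lambda\to0$.
\item[(ii)] If $(u_n),(v_n)$ are orthonormal and $c_n=o(n^{-1/2})$, then $\sum c_nu_nv_n^*$ is of class $L$.
\item[(iii)] If $y=\sum s_n(y)u_nv_n^*$ is a Schmidt decomposition of an operator of class $L$ and $\delta_n=n^{1/2}s_n(y)$, then $k=\sum\delta_n^{1/2}u_nu_n^*$ is compact, $z=\sum\delta_n^{1/2}n^{-1/2}u_nv_n^*$ is of class $L$, and $kz=y$.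
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Suppose $\lambda^2N_y(\lambda)\to0$. Given $\epsilon>0$, let $N_y(\lambda)\le\epsilon\lambda^{-2}$ for $\lambda<\lambda_0$. For all large $n$ we have $s_n(y)<\lambda_0$. If moreover $s_n(y)>0$ and $0<\lambda<s_n(y)$, then $n\le N_y(\lambda)\le\epsilon\lambda^{-2}$, and $\lambda\uparrow s_n(y)$ gives $n\,s_n(y)^2\le\epsilon$. Conversely, let $y$ be of class $L$. If $N_y$ is bounded, the claim is clear. Otherwise $n=N_y(\lambda)\to\infty$ as $\lambda\to0$, and $\lambda<s_n(y)$ gives $\lambda^2N_y(\lambda)\le n\,s_n(y)^2\to0$.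

(ii) Given $\epsilon>0$, let $|c_n|\le\epsilon n^{-1/2}$ for $n\ge n_0$. The singular values are the numbers $|c_n|$ in decreasing order, and $\#\{n:|c_n|>\lambda\}\le n_0+\epsilon^2\lambda^{-2}$. Now use (i).

(iii) Since $\delta_n\to0$, $k$ is compact and (ii) applies to $z$. The product is $kz=\sum\delta_nn^{-1/2}u_nv_n^*=y$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:LKL}]
Since $L$ is an ideal, $[K,L]\subseteq L$. For the converse write $H=H_0\oplus H_1$ with both summands infinite-dimensional and let $y=(y_{ij})\in L$. All blocks $y_{ij}$ are of class $L$, so it suffices to write each of them, placed in its position, as a sum of commutators.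

\emph{Off-diagonal blocks.} By Lemma~\ref{lem:counting}(iii), $y_{01}=kz$ with $k\in K(H_0)$ and $z:H_1\to H_0$ of class $L$. Placing $k$ in position $(0,0)$ and $z$ in position $(0,1)$ we get $[k,z]=kz=y_{01}$, since the other product is zero. For $y_{10}=kz$ we have $k\in K(H_1)$ and $z:H_0\to H_1$; with $k$ in position $(1,1)$ and $z$ in position $(1,0)$ again $[k,z]=kz=y_{10}$.

\emph{Diagonal blocks.} By symmetry consider $y_0\oplus0$ with $y_0$ of class $L$ on $H_0$. Real and imaginary parts of $y_0$, and their positive and negative parts, are again of class $L$, so we may assume $y_0\ge0$. Taking $u_n=v_n$ in Lemma~\ref{lem:counting}(iii) we get $y_0=kz=zk$ with commuting positive operators $k\in K(H_0)$ and $z$ of class $L$.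

If $v\ne w$ index two orthogonal copies of $H_0$, with matrix units $E_{v,w}$, then
\[
[k\otimes E_{v,w},\,z\otimes E_{w,v}]=y_0\otimes(E_{v,v}-E_{w,w}).
\]
So a commutator moves $y_0$ from $v$ to $w$, and we would like to move it off to infinity. Along a ray $v_0,v_1,\dots$ this fails: with weights $\alpha_j$ and $\beta_j$ on the two factors one needs $\alpha_j\beta_j=1$ at every step, and then the two factors cannot both be compact. Along a binary tree we can instead split the weight in half at each vertex.

Let $\mathcal T=\{(j,r):j\ge0,\ 1\le r\le2^j\}$, where $(j,r)$ has the two children $(j+1,2r-2+i)$, $i=1,2$. Identify $H$ with $H_0\otimes\ell^2(\mathcal T)$ so that $H_0$ is the copy at the root $(0,1)$. For $i=1,2$ put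
\[
P_i=k\otimes\sum_{j,r}\alpha_j\,E_{(j,r),(j+1,2r-2+i)},\qquad
Q_i=z\otimes\sum_{j,r}\beta_j\,E_{(j+1,2r-2+i),(j,r)},
\]
with $\alpha_j=2^{-j/4}$ and $\beta_j=2^{-(j+1)}/\alpha_j=\tfrac12\,2^{-3j/4}$.

The operator $P_i$ is compact, as a tensor product of compact operators: the second factor has singular values $\alpha_j\to0$ with multiplicity $2^j$. Likewise $Q_i$ is compact. Its singular values are those of $\beta_jz$ with multiplicity $2^j$, $j\ge0$, so
\[
\lambda^2N_{Q_i}(\lambda)=\sum_{j\ge0}2^j\beta_j^2\cdot(\lambda/\beta_j)^2N_z(\lambda/\beta_j).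
\]
The function $\lambda^2N_z(\lambda)$ tends to $0$ as $\lambda\to0$ and vanishes for $\lambda\ge\|z\|$, and $N_z$ is decreasing; so the function is bounded. Moreover $\sum_j2^j\beta_j^2=\tfrac14\sum_j2^{-j/2}<\infty$. By dominated convergence $\lambda^2N_{Q_i}(\lambda)\to0$ as $\lambda\to0$, and $Q_i\in L$ by Lemma~\ref{lem:counting}(i).

Let $E_j=\sum_rE_{(j,r),(j,r)}$. Each vertex has exactly one child for each $i$, so $P_iQ_i=y_0\otimes\sum_j\alpha_j\beta_jE_j$. The $i$-children for $i=1,2$ together exhaust the next level, so $\sum_iQ_iP_i=y_0\otimes\sum_j\alpha_j\beta_jE_{j+1}$. Since $\alpha_j\beta_j=2^{-(j+1)}$,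
\[
\sum_{i=1,2}[P_i,Q_i]=y_0\otimes\sum_{j\ge0}2^{-(j+1)}(2E_j-E_{j+1})
=y_0\otimes\sum_{j\ge0}\bigl(2^{-j}E_j-2^{-(j+1)}E_{j+1}\bigr)=y_0\otimes E_0 .
\]
This is $y_0\oplus0$, so $y_0\oplus0\in[K,L]$.
\end{proof}

The exponent in the definition of $L$ enters here through $\sum_j2^j\beta_j^2<\infty$. If the condition were $n\,s_n(y)\to0$, the same argument would need $\sum_j2^j\beta_j<\infty$ with $\alpha_j=2^{-(j+1)}/\beta_j\to0$, which is impossible.

\section{Positive results}\label{sec:positive}

Let $A$ be a unital $C^*$-algebra and $I\subseteq A$ a two-sided ideal. For $a\in A$ define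
\[
D_a:I\to I/[A,[A,I]],\qquad D_a(x)=[a,x]+[A,[A,I]].
\]
Then $[A,I]=[A,[A,I]]$ if and only if $D_a=0$ for all $a\in A$. For $a,b,u,v\in A$ and $x\in I$ we have
\begin{align}
D_a(bx)&=D_a(xb), \label{eq:D1}\\
D_{[u,v]}&=0, \label{eq:D2}\\
D_{ab}(x)&=D_a(bx)+D_b(xa). \label{eq:D3}
\end{align}
The first holds because $[a,[b,x]]\in[A,[A,I]]$, the second because $[[u,v],x]=[u,[v,x]]-[v,[u,x]]$, and the third because $[ab,x]=[a,bx]+[b,xa]$. The idea is to play these rules against each other: they make $D_a([b,c]x)$ antisymmetric in $a$ and $b$, and \eqref{eq:D2} then kills it when $a$ or $b$ is a commutator.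

\begin{proof}[Proof of Theorem~\ref{thm:positive}, inclusions]
By \eqref{eq:D1}, $D_{ab}(cx)=D_{ab}(xc)$ for $c\in A$. Expand both sides by \eqref{eq:D3}: the left side is $D_a(bcx)+D_b(cxa)$ and the right side is $D_a(bxc)+D_b(xca)$. Hence
\[
D_a(b[c,x])+D_b([c,x]a)=0 .
\]
By \eqref{eq:D1}, $D_a(b[c,x])=D_a(bcx)-D_a((bx)c)=D_a(bcx)-D_a(cbx)=D_a([b,c]x)$. Likewise $D_b([c,x]a)=D_b(a[c,x])=D_b([a,c]x)$. So
\[
D_a([b,c]x)=-D_b([a,c]x)\qquad(a,b,c\in A,\ x\in I).
\]
For $a=[u,v]$ the left side is zero by \eqref{eq:D2}. Therefore, with $w=[[u,v],c]$,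
\begin{equation}\label{eq:Dw}
D_b(wx)=0\qquad(b\in A,\ x\in I).
\end{equation}

Since $A$ is unital, $C_3$ is spanned by the elements $dwd'$ with $d,d'\in A$ and $w$ of the form $[[u,v],c]$. By \eqref{eq:D1} and \eqref{eq:Dw}, $D_b(dwd'x)=D_b(wd'xd)=0$. So $D_b(C_3I)=0$ for all $b\in A$, which is the first inclusion.

For the second, apply \eqref{eq:D3} twice:
\[
D_{dwd'}(x)=D_d(wd'x)+D_w(d'xd)+D_{d'}(xdw).
\]
The first term vanishes by \eqref{eq:Dw}, the second because $w$ is a commutator, by \eqref{eq:D2}, and the third equals $D_{d'}(wxd)=0$ by \eqref{eq:D1} and \eqref{eq:Dw}. So $D_a=0$ for all $a\in C_3$.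
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}, algebras without characters]
Suppose $C_3\neq A$. A proper ideal contains no invertible element, so it misses the open unit ball around $1$; hence $\overline{C_3}$ is a proper closed ideal. Let $B=A/\overline{C_3}\ne0$. Then $[B,[B,B]]=0$, that is, every commutator $[a,b]$ in $B$ is central, and it acts as a scalar in each irreducible representation of $B$. By the Wintner--Wielandt theorem a nonzero scalar is not a commutator of bounded operators. (If $[a,b]=\lambda1$ with $\lambda\ne0$, then $[a,b^n]=n\lambda b^{n-1}$ for all $n\ge1$. So $b^n=0$ would imply $b^{n-1}=0$, and descending would give $1=0$; hence all $b^n$ are nonzero. But $n|\lambda|\,\|b^{n-1}\|\le2\|a\|\,\|b\|\,\|b^{n-1}\|$ for all $n$, which is absurd.) Since irreducible representations separate points, $[a,b]=0$ for all $a,b\in B$. So $B$ is a nonzero commutative unital $C^*$-algebra and has a character, and composing with $A\to B$ gives a character of $A$.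

Hence, if $A$ has no characters, $C_3=A$, so $C_3I=I$ and $[A,I]=[A,C_3I]\subseteq[A,[A,I]]$ by the first inclusion.
\end{proof}

For (b)$\Rightarrow$(a) of Theorem~\ref{thm:dichotomy} we first check that the compact operators play no role in $D$.

\begin{lemma}\label{lem:KC3}
If $A$ is a $C^*$-algebra with $1\in A$ and $K(H)\subseteq A\subseteq B(H)$, then $K(H)\subseteq C_3$.
\end{lemma}

\begin{proof}
Write $H=H'\otimes\mathbb C^2$ with matrix units $e_{ij}$ on $\mathbb C^2$. For $k_0,k_1,k_2\in K(H')$,
\[
[k_0\otimes e_{11},[k_1\otimes e_{11},k_2\otimes e_{12}]]=k_0k_1k_2\otimes e_{12}.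
\]
With polar decomposition $y=u|y|$, every $y\in K(H')$ is the product $(u|y|^{1/3})\,|y|^{1/3}\,|y|^{1/3}$ of three compact operators. So $y\otimes e_{12}\in C_3$. Interchanging the indices $1$ and $2$ gives $y\otimes e_{21}\in C_3$. Since $y$ is also a product $y'y''$ of two compact operators, $y\otimes e_{11}=(y'\otimes e_{12})(y''\otimes e_{21})$ and $y\otimes e_{22}=(y'\otimes e_{21})(y''\otimes e_{12})$ lie in $C_3$ too.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}, {\rm(b)$\Rightarrow$(a)}]
Let $X$ be finite, so $A/K\cong\mathbb C^n$, and let $I\subseteq A$ be a two-sided ideal. By Theorem~\ref{thm:positive} and Lemma~\ref{lem:KC3}, $D_a=0$ for $a\in K$, and $D_a(KI)=0$ for all $a\in A$. What remains is a variant of the argument that a derivation vanishes on idempotents.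

Let $e\in A$ lift a minimal projection of $\mathbb C^n$, so $e^2=e+k$ with $k\in K$. Since $D_k=0$, \eqref{eq:D3} and \eqref{eq:D1} give
\[
D_e(x)=D_{e^2}(x)=D_e(ex)+D_e(xe)=2D_e(ex)\qquad(x\in I).
\]
Replacing $x$ by $ex$ we find $D_e(ex)=2D_e(e^2x)=2D_e(ex)+2D_e(kx)=2D_e(ex)$. So $D_e(ex)=0$, and then $D_e(x)=0$. Since $A$ is spanned by $K$ and lifts of the minimal projections, $D_a=0$ for all $a\in A$, that is, $[A,I]=[A,[A,I]]$. Separability of $A$ was not used.
\end{proof}

Together with Sections~\ref{sec:general} and \ref{sec:tree} this completes the proof of Theorem~\ref{thm:dichotomy}.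

\begin{thebibliography}{9}
\bibitem{Lang}
Lang, \emph{Algebra}, Ch.~VIII, \S5.

\bibitem{Thiel}
Hannes Thiel, \emph{Lie ideals in properly infinite C*-algebras}, arXiv:2412.16087 (2024).
\end{thebibliography}

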